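\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Almost everywhere finitary cohomology\\ and Eilenberg--Mac Lane spaces}


\begin{abstract}
Suppose that the cohomology functors $H^n(G,-)$ of a group $G$ commute with filtered colimits for all sufficiently large $n$. We show that $G\times\mathbb Z$ then has an Eilenberg--Mac Lane space with finitely many $n$-cells for all sufficiently large $n$. No further hypothesis on $G$ is needed. The proof builds a complex dominating a $K(G,1)$ dimension by dimension: each extension problem has an obstruction class, and the colimit hypothesis lets us kill it with finitely many cells. A mapping torus then turns the domination into a homotopy equivalence, at the price of the factor $\mathbb Z$. We also prove an analogue for modules over an arbitrary ring.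
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $G$ be a group. A functor $T$ from modules to abelian groups is called \emph{finitary} if it commutes with filtered colimits: for every filtered system $(A_i)$ the canonical map $\varinjlim T(A_i)\to T(\varinjlim A_i)$ is an isomorphism. The group $G$ has \emph{cohomology almost everywhere finitary} if $H^n(G,-)$, as a functor on $\mathbb ZG$-modules, is finitary for all sufficiently large $n$.

This is an algebraic shadow of a geometric finiteness property. Suppose that $X$ is a CW-complex $K(G,1)$ with finitely many $n$-cells for all large $n$. The cellular cochains of degree $n$ with coefficients in $A$ form a product of copies of $A$, one for each $n$-cell. Finite products commute with filtered colimits, and filtered colimits are exact, so $H^n(G,-)$ is finitary for large $n$. The natural question is whether one can go back and produce cells from a statement about functors.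

Two observations suggest what to expect. First, a retract of a finitary functor is finitary. So the cohomological condition already follows if $X$ is only \emph{dominated} by a complex $Y$ with finitely many cells in each high dimension, meaning that there are maps $s:X\to Y$ and $g:Y\to X$ with $gs\simeq 1_X$. Second, a domination can be traded for a homotopy equivalence after multiplying by a circle: by a trick of Mather, $X\times S^1$ is homotopy equivalent to the mapping torus of a self-map of $Y$. One is led to compare three conditions:
\begin{enumerate}
\item[(i)] $G$ has cohomology almost everywhere finitary;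
\item[(ii)] $G\times\mathbb Z$ has a $K(G\times\mathbb Z,1)$ with finitely many $n$-cells for all sufficiently large $n$;
\item[(iii)] $G$ has a $K(G,1)$ which is dominated by a CW-complex with finitely many $n$-cells for all sufficiently large $n$.
\end{enumerate}
The source of the problem is Hamilton \cite{Hamilton}. It is known that (ii) $\Rightarrow$ (iii) $\Rightarrow$ (i) for every group, and that all three conditions are equivalent when $G$ belongs to Kropholler's class $\mathbf{L}\mathbf{H}\mathfrak F$ of locally hierarchically decomposable groups. The question is whether (i) $\Rightarrow$ (ii) holds for arbitrary $G$. We show that it does.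

\subsection*{The result}

\begin{theorem}\label{thm:A}
Let $G$ be a group and let $m\ge 3$. The following are equivalent.
\begin{enumerate}
\item[(a)] $H^k(G,-)$ is finitary for all $k\ge m$.
\item[(b)] For all $k\ge m$, every $\mathbb ZG$-module $A$ and every $\alpha\in H^k(G,A)$, there is a finitely generated submodule $B\le A$ such that $\alpha$ maps to $0$ in $H^k(G,A/B)$.
\item[(c)] $G$ has a $K(G,1)$ dominated by a CW-complex with finitely many $k$-cells for all $k\ge m$.
\item[(d)] $G\times\mathbb Z$ has a $K(G\times\mathbb Z,1)$ with finitely many $k$-cells for all $k\ge m+1$.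
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:main}
For every group $G$ the conditions \textup{(i)}, \textup{(ii)} and \textup{(iii)} are equivalent.
\end{corollary}

\begin{proof}
Conditions (i), (iii) and (ii) say, respectively, that (a), (c) and (d) of Theorem~\ref{thm:A} hold for some $m\ge3$. For each fixed $m\ge3$ the latter are equivalent.
\end{proof}

\subsection*{The idea}

Let $X$ be a $K(G,1)$ with universal cover $\tilde X$. Start with the skeleton $Y_{m-1}=X^{m-1}$, which may be as large as it likes, and try to extend the identity map $\tilde X^{m-1}\to\tilde X^{m-1}$ to a $G$-map $\tilde X^m\to\tilde X^{m-1}$. Put $\pi=\pi_{m-1}(\tilde X^{m-1})$. Changing the map on $(m-1)$-cells is allowed, so the obstruction is a class in $H^m(G,\pi)$. In general the class is not zero and the module $\pi$ is not finitely generated, so attaching cells to kill all of $\pi$ would be far too wasteful. But only the class has to be killed, and by (b) it already dies modulo a \emph{finitely generated} submodule $B\le\pi$. Attach one $m$-cell for each of finitely many generators of $B$. The target is now $\tilde Y_m$, where $Y_m$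 has finitely many $m$-cells, and the modified map extends to $\tilde X^m\to\tilde Y_m$. Now repeat one dimension higher.

The complex $Y=\bigcup Y_k$ obtained in the limit need not be aspherical. It only has to receive a map from $X$. A map back is free of charge, because $\tilde X$ is contractible, and for the same reason the composite $X\to Y\to X$ is homotopic to the identity.

The obstruction theory has a purely algebraic counterpart, in which spaces are replaced by chain complexes and the whole argument fits on a page. We give it first, in Section~\ref{sec:algebra}, as Theorem~\ref{thm:B}. Sections~\ref{sec:obstruction} and~\ref{sec:construction} carry out the topological version, Section~\ref{sec:torus} passes to $G\times\mathbb Z$ and closes the circle of implications, and Section~\ref{sec:sharp} shows that $m\ge3$ cannot be replaced by $m\ge2$ in (a) $\Leftrightarrow$ (c).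

\subsection*{Conventions}

Modules are left modules. ``Simply connected'' includes path connected. Throughout, $X$ is a CW-complex $K(G,1)$ and $\tilde X$ is its universal cover, a contractible free $G$-CW-complex. We put $C_*=C_*(\tilde X)$, the cellular chain complex. It is a resolution of $\mathbb Z$ by free $\mathbb ZG$-modules, so $H^k(G,A)=H^k(\mathrm{Hom}_G(C_*,A))$. We choose characteristic maps $\Phi_\sigma$ of the cells of $\tilde X$ equivariantly, $\Phi_{g\sigma}=g\Phi_\sigma$, and also write $\sigma$ for the corresponding basis element of $C_*$. Two standard facts will be used.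

\begin{itemize}
\item[(U)] For a free $G$-CW-complex $W$ there is a $G$-map $W\to\tilde X$, unique up to $G$-homotopy. (Maps and homotopies are built over one cell in each $G$-orbit and translated; the extensions exist because $\tilde X$ is contractible.)
\item[(H)] Relative Hurewicz: if $n\ge2$, $E$ is simply connected and the pair $(W,E)$ is $(n-1)$-connected, then $\pi_n(W,E)\cong H_n(W,E)$. This applies with $W$ obtained from $E$ by attaching cells of dimension $\ge n$.
\end{itemize}

\section{The algebraic model}\label{sec:algebra}

Let $R$ be a ring. We record how finitariness is used, and how it is produced.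

\begin{lemma}\label{lem:dies}
Let $T$ be a finitary functor from $R$-modules to abelian groups with $T(0)=0$. For every module $A$ and every $\alpha\in T(A)$ there is a finitely generated submodule $B\le A$ such that $\alpha$ maps to $0$ in $T(A/B)$.
\end{lemma}

\begin{proof}
The finitely generated submodules $B$ of $A$, including $0$, form a directed set, and the quotients $A/B$ form a filtered system with colimit $A/\bigcup B=0$. Hence $\varinjlim_B T(A/B)=T(0)=0$. The element $\alpha\in T(A)=T(A/0)$ becomes zero in this colimit, so it is already zero in some $T(A/B)$.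
\end{proof}

\begin{lemma}\label{lem:finitary}
Let $m\ge1$ and let $D$ be a non-negative chain complex of free $R$-modules with $D_k$ finitely generated for all $k\ge m$. Then $H^k(\mathrm{Hom}_R(D,-))$ is finitary for all $k\ge m$.
\end{lemma}

\begin{proof}
Let $k\ge m$. Since $D_k$ and $D_{k+1}$ are free of finite rank, $\mathrm{Hom}_R(D_k,-)$ and $\mathrm{Hom}_R(D_{k+1},-)$ are finitary. Filtered colimits are exact, so the kernel of $\mathrm{Hom}_R(D_k,-)\to\mathrm{Hom}_R(D_{k+1},-)$, the functor of $k$-cocycles, is finitary.

For the coboundaries we must take care when $k=m$, because $D_{m-1}$ may have infinite rank. The image $d(D_k)\subset D_{k-1}$ is finitely generated, so it lies in a submodule $D'$ spanned by finitely many elements of a basis of $D_{k-1}$. The coboundary $f d$ of $f:D_{k-1}\to A$ depends only on $f|_{D'}$, and every homomorphism $D'\to A$ extends to $D_{k-1}$ by $0$ on the other basis elements. So the $k$-coboundaries are the image of $\mathrm{Hom}_R(D',-)\to\mathrm{Hom}_R(D_k,-)$, a map between finitary functors, and this image is finitary by exactness. The quotient of cocycles by coboundaries is then finitary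 as well.
\end{proof}

We also use that a natural retract of a finitary functor is finitary: its comparison map is a retract of an isomorphism, hence an isomorphism.

\begin{theorem}\label{thm:B}
Let $R$ be a ring, $M$ an $R$-module, $\varepsilon:P\to M$ a free resolution and $m\ge1$. The following are equivalent.
\begin{enumerate}
\item[(a)] $\mathrm{Ext}^k_R(M,-)$ is finitary for all $k\ge m$.
\item[(b)] For all $k\ge m$, every module $A$ and every $\alpha\in\mathrm{Ext}^k_R(M,A)$, there is a finitely generated submodule $B\le A$ such that $\alpha$ maps to $0$ in $\mathrm{Ext}^k_R(M,A/B)$.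
\item[(c)] $P$ is a chain homotopy retract of a non-negative complex $Y$ of free modules with $Y_k$ finitely generated for all $k\ge m$; that is, there are chain maps $s:P\to Y$ and $g:Y\to P$ with $gs\simeq1_P$.
\end{enumerate}
Moreover, when these hold, $Y$ in \textup{(c)} can be chosen to agree with $P$ in degrees $<m$.
\end{theorem}

The main point is (b) $\Rightarrow$ (c). We build $Y$ and a chain map $s:P\to Y$ over $\mathrm{id}_M$ degree by degree, starting from the identity in degrees $<m$. If $Z_k$ denotes the cycles in $Y_k$, then $s_kd:P_{k+1}\to Z_k$ is a cocycle. Its class in $\mathrm{Ext}^{k+1}_R(M,Z_k)$ is the obstruction to continuing with $Y_{k+1}=0$ after changing $s_k$. Condition (b) makes the class die modulo a finitely generated $B\le Z_k$, so it is enough that $Y_{k+1}$ maps onto $B$. Before the proof, we show this step in a small case.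

\begin{example}\label{ex:Z2}
Let $R=\mathbb Z$, $M=\mathbb Z/2$ and $m=1$, and resolve $M$ wastefully. Let $F$ be free abelian of infinite rank, $P_0=\mathbb Z\oplus F$ and $\varepsilon(x,f)=x\bmod 2$. Let $P_1=Z_0=\ker\varepsilon=2\mathbb Z\oplus F$, with $d:P_1\to P_0$ the inclusion, and $P_j=0$ for $j\ge2$. We keep $Y_0=P_0$ and look for $Y_1$ of finite rank.

With $Y_1=0$ we would need an endomorphism $s_0$ of $P_0$ over $\mathrm{id}_M$ that vanishes on $Z_0$. There is none, since it would split $\varepsilon$ and $P_0$ is torsion-free. In cohomological terms, $\mathrm{id}_{Z_0}:P_1\to Z_0$ represents a nonzero class in $\mathrm{Ext}_{\mathbb Z}^1(M,Z_0)$. Now take $B=2\mathbb Z\oplus 0\le Z_0$. The map $P_0\to Z_0/B\cong F$, $(x,f)\mapsto f$, restricts on $P_1=Z_0$ to the quotient map, so the class dies modulo $B$. Lift this map to $c:P_0\to Z_0$, $c(x,f)=(0,f)$, and put $s_0=1-c$, so $s_0(x,f)=(x,0)$. Then $s_0d$ has values in $B$, and one new generator suffices. Set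
\[
Y_1=\mathbb Z,\quad d(1)=(2,0)\in Y_0,\quad s_1:P_1\to Y_1,\ s_1(2x,f)=x ,
\]
and $Y_j=0$ for $j\ge2$. A chain map back is $g_0=1$, $g_1(1)=(2,0)$. With $h=c$, viewed as a map $P_0\to P_1$, we have $1-g_0s_0=c=dh$ and $1-g_1s_1=hd$, so $gs\simeq1_P$.

Note that $H_0(Y)=\mathbb Z/2\oplus F\ne M$. The complex $Y$ dominates $P$, but it is not a resolution of $M$.

For contrast, let $P_0$ be free on $e_1,e_2,\dots$ and $M'=P_0/2P_0$, so $P_1=Z_0=2P_0$. Suppose that the class of $\mathrm{id}_{Z_0}$ in $\mathrm{Ext}_{\mathbb Z}^1(M',Z_0)$ died modulo a finitely generated $B\le Z_0$. Then $B\le 2E$, where $E$ is the span of finitely many $e_i$, so the class would also die modulo $2E$. This means that the extension $0\to Z_0/2E\to P_0/2E\to M'\to0$ splits. But $M'$ is an infinite torsion group, while the torsion subgroup of $P_0/2E\cong E/2E\oplus P_0/E$ is finite. So (b) fails for $M'$ and $m=1$: by Lemma~\ref{lem:dies}, $\mathrm{Ext}_{\mathbb Z}^1(M',-)$ is not finitary, and by Theorem~\ref{thm:B} no $Y$ with $Y_k$ finitely generated for all $k\ge1$ exists.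
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a) $\Rightarrow$ (b) is Lemma~\ref{lem:dies}. For (c) $\Rightarrow$ (a), the chain maps $s,g$ with $gs\simeq1_P$ make $\mathrm{Ext}^k_R(M,-)=H^k(\mathrm{Hom}_R(P,-))$ a natural retract of $H^k(\mathrm{Hom}_R(Y,-))$, which is finitary for $k\ge m$ by Lemma~\ref{lem:finitary}.

(b) $\Rightarrow$ (c). Put $Y_j=P_j$ for $j<m$, with the differentials and the augmentation of $P$, and let $s_j=\mathrm{id}$ for $j<m$. Suppose that $k\ge m-1$, and that $Y_j$ and $s_j:P_j\to Y_j$ are given for $j\le k$, with $s$ a chain map over $\mathrm{id}_M$. Let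
\[
Z_k=\ker(Y_k\to Y_{k-1})\ \text{ for }k\ge1,\qquad Z_0=\ker(\varepsilon:Y_0\to M).
\]
\emph{The obstruction.} Consider $o=s_kd:P_{k+1}\to Y_k$. It has values in $Z_k$: for $k\ge1$ because $ds_kd=s_{k-1}dd=0$, and for $k=0$ because $\varepsilon s_0d=\varepsilon d=0$. Also $od=s_kdd=0$, so $o$ is a cocycle and defines a class in $\mathrm{Ext}_R^{k+1}(M,Z_k)$. Since $k+1\ge m$, (b) provides a finitely generated $B\le Z_k$ such that this class dies in $\mathrm{Ext}_R^{k+1}(M,Z_k/B)$.

\emph{The modification.} Hence there is $\bar c:P_k\to Z_k/B$ with $o\equiv\bar c\,d\bmod B$. As $P_k$ is free, $\bar c$ lifts to $c:P_k\to Z_k$. Replace $s_k$ by $s_k-c$. Because $c$ has values in $Z_k$, this is still a chain map over $\mathrm{id}_M$ in degrees $\le k$. Now $s_kd$ has values in $B$.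

\emph{The extension.} Let $Y_{k+1}$ be a finitely generated free module with a surjection $d:Y_{k+1}\to B\subset Z_k\subset Y_k$. As $P_{k+1}$ is free, $s_kd:P_{k+1}\to B$ lifts to $s_{k+1}:P_{k+1}\to Y_{k+1}$ with $ds_{k+1}=s_kd$.

Each $s_k$ is changed at most once after it is defined, so in the limit we obtain a complex $Y$, finitely generated in degrees $\ge m$ and equal to $P$ in degrees $<m$, and a chain map $s:P\to Y$ over $\mathrm{id}_M$. Since $Y$ is free and $P$ is a resolution, there is a chain map $g:Y\to P$ over $\mathrm{id}_M$. The composite $gs:P\to P$ lies over $\mathrm{id}_M$, so $gs\simeq1_P$ by the comparison theorem for resolutions.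
\end{proof}

For $M=\mathbb Z$, $R=\mathbb ZG$ and $P=C_*(\tilde X)$ this is the chain-level form of (a) $\Leftrightarrow$ (b) $\Leftrightarrow$ (c) in Theorem~\ref{thm:A}. To obtain spaces we replace $Z_k$ by a homotopy group. A homomorphism with values in cycles can be subtracted from a chain map without further thought; the corresponding operation on maps of spaces is what the next section has to supply.

\section{Equivariant obstruction theory}\label{sec:obstruction}

Let $k\ge2$ and let $W$ be a simply connected space with a $G$-action. Then $\pi_k(W)=[S^k,W]$, the set of free homotopy classes, so $\pi_k(W)$ is a $\mathbb ZG$-module even though $G$ fixes no base point. Write $\pi=\pi_k(W)$. The skeleton $\tilde X^k$ is simply connected, because $k\ge2$, so $\pi_k(\tilde X^k)$ is also a $\mathbb ZG$-module. In the same way base points may be ignored in $\pi_n(W',E)$, $n\ge2$, whenever $E$ is simply connected: its elements are the free homotopy classes of maps of pairs $(D^n,S^{n-1})\to(W',E)$. So $G$ also acts on the relative groups below, and the Hurewicz and boundary maps are $G$-linear.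

Let $s:\tilde X^k\to W$ be a $G$-map. For a $(k+1)$-cell $\sigma$ of $\tilde X$ with attaching map $\varphi_\sigma:S^k\to\tilde X^k$ put
\[
o(s)(\sigma)=[s\varphi_\sigma]\in\pi .
\]
By (H), $C_{k+1}=H_{k+1}(\tilde X^{k+1},\tilde X^k)\cong\pi_{k+1}(\tilde X^{k+1},\tilde X^k)$, with $\sigma$ corresponding to the class of its characteristic map. So $o(s)$ is the $G$-homomorphism
\begin{equation}\label{eq:o}
C_{k+1}\cong\pi_{k+1}(\tilde X^{k+1},\tilde X^k)\xrightarrow{\ \partial\ }\pi_k(\tilde X^k)\xrightarrow{\ s_*\ }\pi .
\end{equation}

\begin{lemma}\label{lem:obstruction}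
\begin{enumerate}
\item[\textup{(1)}] $o(s)\circ\partial_{k+2}=0$, so $o(s)$ defines a class $[o(s)]\in H^{k+1}(G,\pi)$.
\item[\textup{(2)}] $s$ extends to a $G$-map $\tilde X^{k+1}\to W$ if and only if $o(s)=0$. If $u:W\to W'$ is a $G$-map to a simply connected $G$-space, then $o(us)=u_*o(s)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Under the Hurewicz isomorphisms $\partial_{k+2}$ becomes the composite
\[
\pi_{k+2}(\tilde X^{k+2},\tilde X^{k+1})\to\pi_{k+1}(\tilde X^{k+1})\to\pi_{k+1}(\tilde X^{k+1},\tilde X^k).
\]
If we follow it by $\partial$ from \eqref{eq:o}, we meet $\pi_{k+1}(\tilde X^{k+1})\to\pi_{k+1}(\tilde X^{k+1},\tilde X^k)\to\pi_k(\tilde X^k)$, which is zero by exactness.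

(2) The map $s$ extends over $\sigma$ exactly when $s\varphi_\sigma$ is null-homotopic. Since $G$ permutes the cells freely, one may extend over one cell in each orbit and translate. Naturality is immediate from the definition.
\end{proof}

The class $[o(s)]$ matters, rather than the cocycle, because coboundaries can be removed by changing $s$ on $k$-cells. This is the topological counterpart of replacing $s_k$ by $s_k-c$.

\begin{lemma}\label{lem:modify}
For each $c\in\mathrm{Hom}_G(C_k,\pi)$ there is a $G$-map $s':\tilde X^k\to W$ with $s'=s$ on $\tilde X^{k-1}$ and $o(s')=o(s)-c\circ\partial_{k+1}$.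
\end{lemma}

\begin{proof}
The plan is to pinch a sphere off the middle of each $k$-cell $\tau$ and to map this sphere into $W$ by $-c(\tau)$. The work lies in computing the effect on $\pi_k$.

\emph{Construction.} Let $V$ be $\tilde X^k$ with an oriented sphere $S^k_\tau$ attached at the center of each $k$-cell $\tau$; $G$ permutes these spheres freely along with the cells. Let $\iota:\tilde X^k\to V$ be the inclusion and $\rho:V\to\tilde X^k$ the $G$-map that collapses each $S^k_\tau$ to its attaching point. Define a $G$-map $p:\tilde X^k\to V$ as follows (Figure~\ref{fig:pinch}). It is the identity on $\tilde X^{k-1}$. In each $k$-cell, with radial coordinate $r\in[0,1]$ given by the characteristic map, it stretches the annulus $\frac12\le r\le1$ radially onto the whole cell, sending the sphere $r=\frac12$ to the center, and it maps the disc $r\le\frac12$, modulo its boundary, onto $S^k_\tau$ with degree one. Let $\hat s:V\to W$ be $s$ on $\tilde X^k$. On $S^k_\tau$ let it be a map of class $-c(\tau)$ that takes the attaching point to the image under $s$ of the center of $\tau$; such a map exists because $W$ is path connected. We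 choose it for one $\tau$ in each orbit and translate; this is consistent because $c$ is $G$-linear. Put $s'=\hat sp$. It is a $G$-map and equals $s$ on $\tilde X^{k-1}$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!30] (0,0) ellipse (0.9 and 0.45);
\draw (0,0) ellipse (1.8 and 0.9);
\draw[dashed] (0,0) ellipse (0.9 and 0.45);
\node at (0,0) {\small $r\le\frac12$};
\node at (0,-1.3) {\small the cell $\tau$};
\draw[->] (2.4,0) -- (3.6,0) node[midway,above] {$p$};
\draw (6,0) ellipse (1.8 and 0.9);
\fill[gray!30] (6,0.7) circle (0.7);
\draw (6,0.7) circle (0.7);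
\fill (6,0) circle (1.6pt);
\node at (6,0.7) {\small $S^k_\tau$};
\node at (6,-1.3) {\small $\tau$ with $S^k_\tau$ at its center};
\end{tikzpicture}
\caption{The map $p$ on one $k$-cell $\tau$. The outer annulus is stretched over the whole cell, the dashed sphere $r=\frac12$ goes to the center, and the shaded inner disc covers the attached sphere $S^k_\tau$ once.}
\label{fig:pinch}
\end{figure}

\emph{Detecting elements of $\pi_k(V)$.} Since $V$ arises from the simply connected space $\tilde X^k$ by attaching $k$-cells along constant maps, and $k\ge2$, $V$ is simply connected, and (H) gives $\pi_k(V,\tilde X^k)\cong H_k(V,\tilde X^k)=\bigoplus_\tau\mathbb Z[S^k_\tau]=C_k$. Let $q:\pi_k(V)\to\pi_k(V,\tilde X^k)\cong C_k$ be the resulting map, and let $j:C_k\to\pi_k(V)$ be the homomorphism sending $\tau$ to the class of $S^k_\tau$. By exactness $\ker q=\iota_*\pi_k(\tilde X^k)$, and $\rho_*\iota_*=1$. Hence an element of $\pi_k(V)$ is determined by its images under $\rho_*$ and $q$.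

\emph{Computation of $p_*$.} Let $h:\pi_k(\tilde X^k)\to H_k(\tilde X^k)\subset H_k(\tilde X^k,\tilde X^{k-1})=C_k$ be the Hurewicz map. We claim that
\begin{equation}\label{eq:p}
p_*(x)=\iota_*(x)+j(h(x))\qquad(x\in\pi_k(\tilde X^k)).
\end{equation}
Both sides have the same image $x$ under $\rho_*$. Indeed $\rho p\simeq1$ by straight-line homotopies in the cells, fixed on $\tilde X^{k-1}$, and $\rho_*j=0$ because $\rho$ is constant on each $S^k_\tau$. Both sides also have the same image $h(x)$ under $q$. For the right-hand side this holds because $q\iota_*=0$ and $qj=1$. For the left-hand side, $p$ is a map of pairs $(\tilde X^k,\tilde X^{k-1})\to(V,\tilde X^k)$, so by naturality of the Hurewicz map $qp_*(x)$ is the image of $h(x)$ under $H_k(\tilde X^k,\tilde X^{k-1})\to H_k(V,\tilde X^k)$. This last map sends the generator $\tau$ to $[S^k_\tau]$, because $p$ maps the annulus of $\tau$ into $\tilde X^k$ and the inner disc onto $S^k_\tau$ with degree one. This proves \eqref{eq:p}.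

\emph{Conclusion.} Apply $\hat s_*$ to \eqref{eq:p}. Since $\hat s\iota=s$ and $\hat s_*j=-c$, we obtain $s'_*(x)=s_*(x)-c(h(x))$. For $x=[\varphi_\sigma]$ we have $h(x)=\partial_{k+1}\sigma$ by definition of the cellular boundary, so $o(s')(\sigma)=o(s)(\sigma)-c(\partial_{k+1}\sigma)$.
\end{proof}

\section{Construction of the dominating complex}\label{sec:construction}

In the extreme case $H^k(G,-)=0$ for all $k\ge m$, with $m\ge3$, no new cells are needed. The identity of $\tilde X^{m-1}$ has obstruction class in $H^m(G,\pi_{m-1}(\tilde X^{m-1}))=0$. By Lemmas~\ref{lem:modify} and~\ref{lem:obstruction} it can be changed on $(m-1)$-cells so that it extends to a $G$-map $\tilde X^m\to\tilde X^{m-1}$. The next obstruction class lies in $H^{m+1}(G,\pi_m(\tilde X^{m-1}))=0$, and so on. In the limit we get a $G$-map $\tilde X\to\tilde X^{m-1}$, and with (U) it follows that $X$ is dominated by its own skeleton $X^{m-1}$. The general case differs only in that finitely many cells are attached in each dimension to kill the obstruction class.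

\begin{proposition}\label{prop:bc}
In Theorem~\ref{thm:A}, \textup{(b)} implies \textup{(c)}.
\end{proposition}

\begin{proof}
We construct inductively CW-complexes $Y_{m-1}\subset Y_m\subset\cdots$ with universal covers $\tilde Y_k$, and $G$-maps $s_k:\tilde X^k\to\tilde Y_k$ for $k\ge m-1$, such that
\begin{itemize}
\item $Y_{m-1}=X^{m-1}$, and $Y_{k+1}$ arises from $Y_k$ by attaching finitely many $(k+1)$-cells;
\item $s_{m-1}=\mathrm{id}$, and $s_{k+1}=s_k$ on $\tilde X^{k-1}$.
\end{itemize}
Here $m\ge3$ is used. Since $m-1\ge2$, the skeleton $X^{m-1}$ has fundamental group $G$ and universal cover $\tilde X^{m-1}$. All cells attached later have dimension $\ge3$, so the inclusions induce isomorphisms on $\pi_1=G$ throughout. Hence every $\tilde Y_k$ is a simply connected free $G$-CW-complex, and $\tilde Y_k\subset\tilde Y_{k+1}$ is the part lying over $Y_k$. Moreover every stage $k$ satisfies $k\ge m-1\ge2$, so Section~\ref{sec:obstruction} applies.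

\emph{Inductive step.} Let $k\ge m-1$, let $s_k$ be given, and put $\pi=\pi_k(\tilde Y_k)$.

\emph{The obstruction.} By Lemma~\ref{lem:obstruction}(1) there is a class $[o(s_k)]\in H^{k+1}(G,\pi)$, and $k+1\ge m$. By (b) there is a finitely generated submodule $B\le\pi$ such that $[o(s_k)]$ maps to $0$ in $H^{k+1}(G,\pi/B)$.

\emph{The modification.} So there is $\bar c\in\mathrm{Hom}_G(C_k,\pi/B)$ with $\bar c\,\partial_{k+1}=o(s_k)\bmod B$. As $C_k$ is free, $\bar c$ lifts to $c\in\mathrm{Hom}_G(C_k,\pi)$. Lemma~\ref{lem:modify} gives a $G$-map $s':\tilde X^k\to\tilde Y_k$, equal to $s_k$ on $\tilde X^{k-1}$, such that $o(s')=o(s_k)-c\,\partial_{k+1}$ has values in $B$.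

\emph{The extension.} Let $b_1,\dots,b_r$ generate $B$ as a $\mathbb ZG$-module. Attach $(k+1)$-cells to $Y_k$ along the composites $S^k\xrightarrow{b_i}\tilde Y_k\to Y_k$, for $i=1,\dots,r$, to obtain $Y_{k+1}$. This is a CW-complex because $\dim Y_k\le k$. The map $\pi_k(\tilde Y_k)\to\pi_k(\tilde Y_{k+1})$ is $G$-linear and kills each $b_i$, hence it kills $B$. By the naturality in Lemma~\ref{lem:obstruction}(2), the composite $\tilde X^k\xrightarrow{s'}\tilde Y_k\subset\tilde Y_{k+1}$ has zero obstruction, so it extends to a $G$-map $s_{k+1}:\tilde X^{k+1}\to\tilde Y_{k+1}$. On $\tilde X^{k-1}$ we have $s_{k+1}=s'=s_k$. This completes the step.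

\emph{The limit.} Let $Y=\bigcup_kY_k$ and $\tilde Y=\bigcup_k\tilde Y_k$. Then $Y$ has finitely many $k$-cells for every $k\ge m$, and $\tilde Y$ is a free $G$-CW-complex with $\tilde Y/G=Y$. Because $s_{k+1}=s_k$ on $\tilde X^{k-1}$ for all $k\ge m-1$, the restrictions $s_k|_{\tilde X^{k-1}}$ fit together to a $G$-map $\tilde s:\tilde X\to\tilde Y$. By (U) there is a $G$-map $\tilde g:\tilde Y\to\tilde X$, and again by (U) $\tilde g\tilde s$ is $G$-homotopic to $\mathrm{id}_{\tilde X}$. Dividing by $G$ we get $s:X\to Y$ and $g:Y\to X$ with $gs\simeq1_X$.
\end{proof}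

\section{Mapping tori and the end of the proof}\label{sec:torus}

For a self-map $f:Z\to Z$ let
\[
T(f)=Z\times[0,1]\,/\,(z,1)\sim(f(z),0)
\]
be its mapping torus. We write $[z,t]$ for its points.

\begin{lemma}\label{lem:torus}
\begin{enumerate}
\item[\textup{(1)}] Homotopic self-maps have homotopy equivalent mapping tori.
\item[\textup{(2)}] \textup{(Mather's trick)} For maps $s:X\to Y$ and $g:Y\to X$ we have $T(sg)\simeq T(gs)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) $T(f)$ is the adjunction space obtained by gluing $Z\times[0,1]$ to $Z$ along $(\mathrm{id},f):Z\times\{0,1\}\to Z$. Since $Z\times\{0,1\}\subset Z\times[0,1]$ is a cofibration, its homotopy type depends only on the homotopy class of the gluing map.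

(2) Consider
\[
T(sg)\to T(gs),\ [y,t]\mapsto[g(y),t],\qquad T(gs)\to T(sg),\ [x,t]\mapsto[s(x),t].
\]
The first is well defined: $[y,1]=[sg(y),0]$ in $T(sg)$, and correspondingly $[g(y),1]=[gsg(y),0]$ in $T(gs)$. For the second, $[x,1]=[gs(x),0]$ in $T(gs)$, and $[s(x),1]=[sgs(x),0]$ in $T(sg)$. The two composites are $[y,t]\mapsto[sg(y),t]$ and $[x,t]\mapsto[gs(x),t]$. So it suffices that for every $f:Z\to Z$ the self-map $[z,t]\mapsto[f(z),t]$ of $T(f)$ is homotopic to the identity. This holds because one can flow around the circle: for $0\le r\le1$ put
\[
\theta_r[z,t]=\begin{cases}[z,t+r]&\text{if }t+r\le1,\\ [f(z),t+r-1]&\text{if }t+r\ge1.\end{cases}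
\]
The two formulas agree for $t+r=1$, and $\theta_r[z,1]=[f(z),r]=\theta_r[f(z),0]$, so $\theta_r$ is well defined. It is jointly continuous in $r$ and $[z,t]$, because the product of a quotient map with $[0,1]$ is again a quotient map. Finally $\theta_0$ is the identity and $\theta_1[z,t]=[f(z),t]$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
(a) $\Rightarrow$ (b) is Lemma~\ref{lem:dies} for $T=H^k(G,-)$, and (b) $\Rightarrow$ (c) is Proposition~\ref{prop:bc}.

(c) $\Rightarrow$ (d). Let $s:X\to Y$ and $g:Y\to X$ with $gs\simeq1_X$, where $X$ is a $K(G,1)$ and $Y$ is a CW-complex with $a_k$ $k$-cells, $a_k<\infty$ for $k\ge m$. Let $f:Y\to Y$ be a cellular map homotopic to $sg$. By Lemma~\ref{lem:torus},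
\[
T(f)\simeq T(sg)\simeq T(gs)\simeq T(1_X)=X\times S^1,
\]
so $T(f)$ is a $K(G\times\mathbb Z,1)$. Since $f$ is cellular, $T(f)$ is a CW-complex with one $k$-cell for each $k$-cell of $Y$ and one for each $(k-1)$-cell of $Y$. It has $a_k+a_{k-1}$ $k$-cells, a finite number for $k\ge m+1$.

(d) $\Rightarrow$ (a). Let $D$ be the cellular chain complex of the universal cover of the $K(G\times\mathbb Z,1)$ in (d), a free resolution of $\mathbb Z$ over $\mathbb Z[G\times\mathbb Z]$. Lemma~\ref{lem:finitary}, applied to $D$ with $m+1$ in place of $m$, shows that $H^k(G\times\mathbb Z,-)$ is finitary for $k\ge m+1$. To return to $G$, let $A$ be a $\mathbb ZG$-module, regarded as a $G\times\mathbb Z$-module with $\mathbb Z=\langle t\rangle$ acting trivially; this inflation commutes with filtered colimits. The model $X\times S^1$ with universal cover $\tilde X\times\mathbb R$ has cellular chain complex $C_*\otimes L$, where $L$ is free over $\mathbb Z[t,t^{-1}]$ on a vertex $v$ and an edge $e$ with $\partial e=(t-1)v$. Hence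
\[
\mathrm{Hom}_{G\times\mathbb Z}\bigl((C_*\otimes L)_k,A\bigr)\cong\mathrm{Hom}_G(C_k,A)\oplus\mathrm{Hom}_G(C_{k-1},A).
\]
In $\partial(x\otimes e)=\partial x\otimes e\pm x\otimes(t-1)v$ the last term equals $\pm(t-1)(x\otimes v)$, because $t$ acts trivially on $C_*$. Every $G\times\mathbb Z$-homomorphism to $A$ annihilates it, because $t$ acts trivially on $A$. So the isomorphism above is one of cochain complexes, the second summand being shifted by one degree, and
\[
H^k(G\times\mathbb Z,A)\cong H^k(G,A)\oplus H^{k-1}(G,A)
\]
naturally in $A$. For $k\ge m+1$ the left-hand side is a finitary functor of $A$, hence so is its natural retract $H^{k-1}(G,-)$. As $k-1$ takes all values $\ge m$, (a) follows.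
\end{proof}

\section{The bound $m\ge3$}\label{sec:sharp}

In the proof of Theorem~\ref{thm:A} the hypothesis $m\ge3$ enters only in Proposition~\ref{prop:bc}, where $Y_{m-1}=X^{m-1}$ has to contain the $2$-skeleton in order to have the right fundamental group. For $m=2$ the complex $Y$ in (c) has only finitely many $2$-cells, so it restricts the number of relations needed to define $G$. Finitary cohomology does not imply such a restriction, and the equivalence of (a) and (c) fails.

\begin{proposition}\label{prop:sharp}
Let $G$ be a group of type $FP$ that is not finitely presented. Then \textup{(a)} of Theorem~\ref{thm:A} holds with $m=2$, but \textup{(c)} does not. Such groups exist \textup{\cite{BestvinaBrady}}.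
\end{proposition}

\begin{proof}
Type $FP$ means that $\mathbb Z$ has a finite resolution by finitely generated projective $\mathbb ZG$-modules. Then $G$ is of type $FP_\infty$: $\mathbb Z$ has a resolution by finitely generated free modules. By Lemma~\ref{lem:finitary}, $H^k(G,-)$ is finitary for all $k\ge1$, so (a) holds with $m=2$. Also, $G$ is finitely generated, as is every group of type $FP_1$.

Suppose that some $K(G,1)$, say $X$, were dominated by a complex $Y$ with finitely many $k$-cells for all $k\ge2$, via maps $s$ and $g$ with $gs\simeq1_X$.

\emph{Step 1: $G$ is a retract of a finitely presented group.} Replacing $Y$ by the component containing $s(X)$, we may assume that $Y$ is connected. The attaching maps of the finitely many $2$-cells have compact images, so they lie in a finite connected subgraph $\Gamma$ of the connected graph $Y^1$. Now $\pi_1(Y^1)=\pi_1(\Gamma)*F$ with $F$ free, so $\pi_1(Y)\cong Q*F$, where $Q$ is the fundamental group of $\Gamma$ with the $2$-cells attached. The group $Q$ is finitely presented. Since $gs\simeq1_X$, the composite $G\to\pi_1(Y)\to G$ induced by $s$ and $g$, after identifying fundamental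 groups at different base points along paths, is an automorphism. Composing the second map with the inverse of this automorphism, we get homomorphisms $i:G\to\pi_1(Y)$ and $r:\pi_1(Y)\to G$ with $ri=1$. As $G$ is finitely generated, $i(G)$ lies in $H=Q*F_0$ for some finitely generated free factor $F_0$ of $F$. So $G$ is a retract of the finitely presented group $H$.

\emph{Step 2: a retract of a finitely presented group is finitely presented.} Let $e=i\circ r|_H:H\to H$. This is an idempotent endomorphism with image $i(G)\cong G$. Let $x_1,\dots,x_n$ generate $H$, and let $N$ be the normal closure of the elements $x_j^{-1}e(x_j)$. Because $e^2=e$, each of these elements lies in $\ker e$, so $N\le\ker e$. Conversely, the quotient map $H\to H/N$ and its composite with $e$ agree on the generators $x_j$, so $x\equiv e(x)\bmod N$ for all $x\in H$, and therefore $\ker e\le N$. Hence $G\cong H/\ker e=H/N$, which is finitely presented because $N$ is the normal closure of finitely many elements. This is a contradiction.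
\end{proof}

\begin{thebibliography}{9}
\bibitem{BestvinaBrady} Bestvina and Brady, \emph{Morse theory and finiteness properties of groups}, Invent. Math. \textbf{129} (1997).
\bibitem{Hamilton} Martin Hamilton, \emph{Finitary Group Cohomology and Eilenberg--Mac Lane Spaces}, arXiv:0803.2544 (2008).
\end{thebibliography}

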